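# Far too many descendants: Galton–Watson trees in the high regime

## 1. First guess: an oversized population starts with an oversized first family

Grow a supercritical Galton–Watson tree. After $n$ generations a typical surviving population has size of order $\mu^n$, where $\mu>1$ is the mean number of children. Now condition on the population at time $n$ being much larger than that. What does the tree look like near its root?

The first guess is that the excess is created as early as possible. An extra child of the root is worth about $\mu^{n-1}$ individuals at time $n$, while an extra child born later is worth much less. If the excess factor tends to infinity, the number of children of the root should tend to infinity too. Let us make this precise and then test it.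

**Setting.** Let $p=(p(k),k\in\mathbb N)$ be a non-degenerate offspring distribution with finite mean $\mu>1$ and generating function $f(s)=\sum_kp(k)s^k$. Let $R_c\in[1,\infty]$ be the radius of convergence of $f$, put $f(R_c)=\lim_{r\uparrow R_c}f(r)\in(0,\infty]$, and $\mathfrak b=\sup\{k:p(k)>0\}$. Let $\tau$ be a Galton–Watson tree with offspring distribution $p$ and $Z=(Z_n)$ its generation sizes. Write $\mathbb P_k$ for the law of $Z$ started from $Z_0=k$, and $\mathbb P=\mathbb P_1$. Seneta–Heyde constants are numbers $c_n$ such that $Z_n/c_n$ converges a.s. to a non-trivial limit. An integer $a$ is called admissible (for $n$) if $\mathbb P(Z_n=a)>0$. Given admissible integers $a_n$, let $\tau_n$ be $\tau$ conditioned on $\{Z_n=a_n\}$, and for $h\le n$ put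
$$H_n(h,k)=\frac{\mathbb P_k(Z_{n-h}=a_n)}{\mathbb P(Z_n=a_n)} .$$
The high regime is $a_n/c_n\to\infty$.

**Branching identity.** Let $r_h$ denote restriction to generations $\le h$. If $t$ is a finite tree with $k$ vertices in generation $h\le n$, the subtrees above these $k$ vertices are independent copies of $\tau$, so
$$\mathbb P(r_h(\tau_n)=t)=\mathbb P(r_h(\tau)=t)\,H_n(h,k),\qquad \mathbb P(Z_h(\tau_n)=k)=\mathbb P(Z_h=k)\,H_n(h,k).\tag{1}$$

**Local convergence.** Our trees are rooted and ordered, and vertices of infinite degree are allowed. Let $r_{h,m}(t)$ be the tree obtained from $t$ by keeping $h$ generations and, at each vertex, only the first $m$ children. Then $\tau_n\to T$ locally in distribution if $r_{h,m}(\tau_n)\to r_{h,m}(T)$ in distribution for all $h,m$. Since $r_{h,m}$ takes finitely many values, every sequence of random trees has a convergent subsequence.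

Three small examples. The star with $n$ leaves converges to the star with infinitely many leaves. A root with one child that has $n$ children converges to a root with one child of infinite degree. A path of length $n$ with a star of $n$ leaves at its end converges to the infinite path: a huge family that moves away to infinity is invisible in the limit. Keep the third example in mind.

The guess is a conjecture in Romain Abraham, Jean-François Delmas, "Asymptotic properties of expansive Galton-Watson trees", arXiv:1712.04650 (2017). That paper leaves it open; its proved results in the high regime cover only the case $\mathfrak b<\infty$ and the case of geometric $p$.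

**Conjecture.** Assume $\mathfrak b=\infty$ and $f(R_c)=\infty$. Then, in the high regime, $\tau_n$ converges locally in distribution to a limit $\tau^\infty$ whose root has an infinite number of children. Moreover $\lim_nH_n(h,k)=0$ for all $h\ge1$ and $k\in\mathbb N$.

**A test by hand: $p(k)=2^{-k}$, $k\ge1$.** Here $\mu=2$, $f(s)=s/(2-s)$, $R_c=2$ and $f(2)=\infty$. Start with $n=2$. The sum of $k$ independent copies equals $a$ with probability $\binom{a-1}{k-1}2^{-a}$, so
$$\mathbb P(Z_1=k,Z_2=a)=2^{-k}\binom{a-1}{k-1}2^{-a}.$$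
Given $Z_2=a$, the weight of $k$ is proportional to $\binom{a-1}{k-1}2^{-(k-1)}$: thus $Z_1-1$ is binomial with parameters $(a-1,\frac13)$, and the root takes about $a/3$ children.

For general $n$, induction gives $f_n(s)=s/(2^n-(2^n-1)s)$ for the $n$-th iterate, because $f_n/(2-f_n)=s/(2^{n+1}-(2^{n+1}-1)s)$. So $\mathbb P(Z_n=a)=2^{-n}(1-2^{-n})^{a-1}$ for $a\ge1$. For $1\le h<n$,
$$\mathbb P(Z_h=k,Z_n=a)=2^{-h}(1-2^{-h})^{k-1}\binom{a-1}{k-1}2^{-(n-h)k}(1-2^{-(n-h)})^{a-k}.$$
As a function of $k$ this is binomial with odds $(1-2^{-h})/(2^{n-h}-1)=(2^h-1)/(2^n-2^h)$. Hence, exactly,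
$$Z_h(\tau_n)-1\ \text{ is binomial with parameters }\ \Bigl(a_n-1,\ \frac{2^h-1}{2^n-1}\Bigr).$$
If $a_n/2^n\to\infty$, the mean tends to infinity. As a binomial$(N,\pi)$ variable equals $j$ with probability at most $(N\pi)^je^{-\pi(N-j)}$, we get $\mathbb P(Z_h(\tau_n)=k)\to0$ for every $k$, and by (1) $H_n(h,k)\to0$ for $k\ge1$; also $H_n(h,0)=0$ as $a_n>0$. The root explodes. (If instead $a_n/2^n\to x<\infty$, then $Z_1(\tau_n)-1$ becomes Poisson with mean $x$, and nothing explodes.)

**The role of $\mathfrak b=\infty$.** If $p(1)=p(2)=\frac12$, then $\mu=\frac32$ and $a_n=2^n$ is in the high regime, but $\tau_n$ is the full binary tree up to generation $n$. No vertex there can have infinitely many children, so $\mathfrak b=\infty$ is needed.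

The guess has passed a serious test. It is nevertheless false in general, for every value of $R_c\in(1,\infty]$.

## 2. Normalization, the tree $\tau^*$, and three theorems

Assume from now on $\mathfrak b=\infty$ and $f(R_c)=\infty$. Since $f(1)=1$, this forces $R_c>1$, so $p$ has exponential moments. The martingale $Z_n/\mu^n$ is bounded in $L^2$; it converges a.s. and in $L^2$ to a variable $W$ with $\mathbb EW=1$ and $\operatorname{Var}W=\operatorname{Var}Z_1/(\mu^2-\mu)$. By branching, $\mathbb P(W=0)$ is a fixed point of $f$ in $[0,1)$, hence equals the extinction probability $\mathfrak q$; so $\{W>0\}$ is a.s. the survival event.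

If $c_n$ are any Seneta–Heyde constants, then on an event of positive probability both $Z_n/c_n$ and $Z_n/\mu^n$ have limits in $(0,\infty)$, so $c_n/\mu^n$ converges in $(0,\infty)$. Thus the high regime means $a_n/\mu^n\to\infty$. A high-regime sequence is a sequence of admissible $a_n$ with $a_n/\mu^n\to\infty$. From now on $W=\lim Z_n/\mu^n$; under $\mathbb P_k$ it is a sum of $k$ independent copies. We write $f_n$ for the $n$-th iterate of $f$, $k_v$ for the number of children of $v$, $\varnothing$ for the root, and $W_v$ for the copy of $W$ attached to the subtree above $v$.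

**Theorem 1.** For every $R\in(1,\infty]$ there are $p$ with $\mu=2$, $\mathfrak b=\infty$, $R_c=R$, $f(R_c)=\infty$, and a high-regime sequence $(a_n)$, such that for every $h\ge1$
$$\lim_{M\to\infty}\limsup_{n\to\infty}\mathbb P(Z_h(\tau_n)>M)=0.\tag{2}$$
Hence every subsequential local limit of $\tau_n$ is a.s. locally finite (its root does not have infinitely many children), and for every $h\ge1$ it is not true that $H_n(h,k)\to0$ for all $k$.

The last sentence follows from (2). The number of generation-$h$ vertices reachable using only first-$m$ children is at most $Z_h(\tau_n)$. So in a subsequential limit this number exceeds $M$ with probability at most $\limsup_n\mathbb P(Z_h(\tau_n)>M)$, for each $m$. Let $m\to\infty$, then $M\to\infty$: generation $h$ of the limit is a.s. finite. Next, by (2) there is $M=M(h)$ such that, using (1), $\sum_{k\le M}\mathbb P(Z_h=k)H_n(h,k)=\mathbb P(Z_h(\tau_n)\le M)\ge\frac12$ for all large $n$. These finitely many $H_n(h,k)$ cannot all tend to $0$.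

To say what is true, note that $f:[1,R_c)\to[1,\infty)$ is an increasing bijection, with continuous inverse $f^{-1}$, and that $f(u)>u$ for $1<u<R_c$, because $f$ is convex with $f(1)=1$, $f'(1)=\mu>1$.

**Definition of $\tau^*$.** If $R_c=\infty$, every vertex of $\tau^*$ has infinitely many children. If $R_c<\infty$, put $r_1=R_c$, $r_{i+1}=f^{-1}(r_i)$; the root of $\tau^*$ has infinitely many children, and the vertices of generation $i\ge1$ have independent numbers of children with law $k\mapsto p(k)r_{i+1}^k/r_i$.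

This is a probability law since $f(r_{i+1})=r_i$. In the example $p(k)=2^{-k}$ we have $f^{-1}(y)=2y/(1+y)$ and $r_i=2^i/(2^i-1)$: children of the root have $k\ge1$ children with probability $\frac12(\frac23)^k$, and these numbers sum to $1$.

**Theorem 2.** For every $p$ with $\mathfrak b=\infty$, $f(R_c)=\infty$ there is a high-regime sequence along which $\tau_n\to\tau^*$ locally in distribution and $H_n(h,k)\to0$ for all $h\ge1$, $k\ge0$. Consequently, if $\tau_n$ converges for every high-regime sequence, the limit is always $\tau^*$. For the laws of Theorem 1 there are high-regime sequences along which $\tau_n$ does not converge.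

For $1<R:=R_c<\infty$ put $q_k=p(k)R^k$; then $\limsup q_k^{1/k}=1$. Consider the condition

> **(G)** For every $\varepsilon>0$ and all large real $y$, the interval $[y,(1+\varepsilon)y]$ contains an integer $k$ with $q_k\ge e^{-\varepsilon k}$.

**Theorem 3.** Let $\mathfrak b=\infty$, $R_c<\infty$, $f(R_c)=\infty$. The following are equivalent:

(i) $\tau_n$ converges locally in distribution for every high-regime sequence;

(ii) for every high-regime sequence, $\tau_n\to\tau^*$ and $H_n(h,k)\to0$ for all $h\ge1$, $k\in\mathbb N$;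

(iii) (G) holds.

For $R_c=\infty$ no such classification is claimed.

**Examples for (G).** If $p(k)^{1/k}\to1/R_c$ then $q_k^{1/k}\to1$ and (G) holds; this covers $p(k+1)/p(k)\to1/R_c$, and geometric laws. So, given $f(R_c)=\infty$ and $R_c<\infty$, the conclusion of the conjecture holds for such $p$. Gaps are allowed if they are relatively short: if $p(k)=cR^{-k}$ on the squares $k=1,4,9,\dots$, then $q_k=c$ there and $[y,(1+\varepsilon)y]$ contains a square for all large $y$, so (G) holds. If $p(k)=cR^{-k}$ on $k=1,2,4,8,\dots$, then (G) fails with $\varepsilon=\frac12$: for $y=2^j+1$, $j\ge2$, we have $\frac32y<2^{j+1}$, so $[y,\frac32y]$ contains no power of $2$. (In both examples $f(R)=\infty$, and $\mu>1$ since $p$ lives on $k\ge1$ and is not a point mass.)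

We prove Theorem 2 first, because its proof is the approach one would try first to prove the conjecture. Only its last sentence uses Theorem 1.

## 3. Exponential tilting: the guess holds on average over the target size

The sensible way to make $Z_n$ large is to reweight trees by $s^{Z_n}$ with $s>1$. Conditioning on $Z_n=a$ is unaffected, and the reweighted tree is explicit.

**Step 1. The tilted tree.** This step identifies the reweighted law. For $r\in(1,R_c)$ let $g_{-1}=f(r)$, let $g_i=f^{-i}(r)$ be the $i$-fold inverse for $i\ge0$, and put $s=g_{n-1}$ ($n\ge1$). So $f_{n-1}(s)=r$ and $f_n(s)=f(r)$. Let $\mathbb P^{(n,r)}$ have density $s^{Z_n}/f_n(s)$ with respect to $r_n(\tau)$. If a tree of height $\le n$ has generation sizes $z_0=1,z_1,\dots,z_n$, then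
$$\prod_{i<n}\prod_{|v|=i}\frac{p(k_v)f_{n-i-1}(s)^{k_v}}{f_{n-i}(s)}=\Bigl(\prod_{|v|<n}p(k_v)\Bigr)\prod_{i<n}\frac{f_{n-i-1}(s)^{z_{i+1}}}{f_{n-i}(s)^{z_i}}=\Bigl(\prod_{|v|<n}p(k_v)\Bigr)\frac{s^{z_n}}{f_n(s)},\tag{3}$$
as the last product telescopes. So under $\mathbb P^{(n,r)}$ the vertices of generation $i<n$ have independent offspring numbers with law $p(k)f_{n-i-1}(s)^k/f_{n-i}(s)=p(k)g_i^k/g_{i-1}$. This does not depend on $n$; let $Q_r$ be the corresponding law without height restriction. Clearly $\mathbb P^{(n,r)}(\cdot\mid Z_n=a)=\mathbb P(\cdot\mid Z_n=a)$ on trees of height $\le n$.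

**Step 2. The tilted population is in the high regime.** We show that $Z_n\le A\mu^n$ is unlikely when $r$ is close to $R_c$. First, $W$ is unbounded, since $\mathbb E[W\mid k_\varnothing=k]=k/\mu$ and $\mathfrak b=\infty$. Let $\delta_A=\frac12\mathbb P(W>2A)>0$. For $n\ge n(A)$ we have $\mathbb P(Z_n\ge2A\mu^n)\ge\delta_A$, so $f_n(s)\ge\delta_As^{2A\mu^n}$. Since also $f_n(s)=f(r)$,
$$\mathbb P^{(n,r)}(Z_n\le A\mu^n)\le\frac{s^{A\mu^n}}{f_n(s)}\le\min\Bigl(\frac{s^{A\mu^n}}{f(r)},\frac{s^{-A\mu^n}}{\delta_A}\Bigr)\le(f(r)\delta_A)^{-1/2},\tag{4}$$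
the minimum being at most the geometric mean.

**Step 3. The ratios are small on average.** Write $H_n(h,k;a)$ for the ratio with $a_n=a$. Since $\mathbb P^{(n,r)}(Z_n=a)=\mathbb P(Z_n=a)s^a/f_n(s)$, and $f_{n-h}(s)\le f_{n-1}(s)=r$ for $1\le h\le n$, summing over admissible $a$ gives
$$\sum_a\mathbb P^{(n,r)}(Z_n=a)H_n(h,k;a)\le\frac{\sum_as^a\,\mathbb P_k(Z_{n-h}=a)}{f_n(s)}=\frac{f_{n-h}(s)^k}{f_n(s)}\le\frac{r^k}{f(r)}.\tag{5}$$
The right side tends to $0$ as $r\uparrow R_c$. This is clear if $R_c<\infty$. If $R_c=\infty$, pick $k'>k$ with $p(k')>0$ and use $f(r)\ge p(k')r^{k'}$.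

**Step 4. Events that must become unlikely.** We list countably many bad events $C$ whose vanishing will mean convergence to $\tau^*$, and check $Q_r(C)\to0$ as $r\uparrow R_c$.

If $R_c=\infty$: for $h,m\ge1$ let $C$ be the event that some vertex of generation $<h$ reachable using only first-$m$ children has fewer than $m$ children. As $r\to\infty$ every $g_i\to\infty$, so the probability $\sum_{k<m}p(k)g_i^k/f(g_i)$ of fewer than $m$ children in generation $i$ tends to $0$. A union bound over at most $\sum_{i<h}m^i$ vertices gives $Q_r(C)\to0$.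

If $R_c<\infty$: let $\tau_{(1)},\dots,\tau_{(k_\varnothing)}$ be the subtrees above the children of the root, let
$$L_h(t)=\frac1{k_\varnothing}\#\{i:r_h(\tau_{(i)})=t\}\qquad(=0\text{ if }k_\varnothing=0),$$
and let $Q_h$ be the law of $r_h$ of such a subtree in $\tau^*$. The bad events are $\{k_\varnothing\le m\}$ and $\{|L_h(t)-Q_h(t)|>\varepsilon\}$ for $m,h\ge1$, finite trees $t$ and $\varepsilon^{-1}\in\mathbb N$. Under $Q_r$, $k_\varnothing\to\infty$ in probability because $p(k)r^k/f(r)\to0$ for each $k$. Given $k_\varnothing$, the subtrees are i.i.d.; and $g_i\to r_{i+1}$ for $i\ge0$, so the offspring law $p(k)g_i^k/g_{i-1}$ in generation $i\ge1$ tends to $p(k)r_{i+1}^k/r_i$ and the law of $r_h(\tau_{(i)})$ tends to $Q_h$. Chebyshev's inequality given $k_\varnothing$ (variance of $L_h(t)$ at most $1/(4k_\varnothing)$) yields $Q_r(C)\to0$.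

Enumerate the bad events as $C_1,C_2,\dots$

**Step 5. Selecting a target.** We now pick good values $a_n$ from the averages. Choose $r_j\in(1,R_c)$ with $Q_{r_j}(C_i)\le8^{-j}$ for $i\le j$, $r_j^k/f(r_j)\le8^{-j}$ for $0\le k\le j$, and $(f(r_j)\delta_j)^{-1/2}\le8^{-j}$, where $\delta_j$ is $\delta_A$ for $A=j$. Choose $n_j$ strictly increasing with $n_j\ge n(j)$, $n_j\ge j$, and $n_j$ larger than the heights on which $C_1,\dots,C_j$ depend. For $n\ge n_j$, by (4), (5) and Step 4, the average over $a$, under the $\mathbb P^{(n,r_j)}$-law of $Z_n$, of the score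
$$\sum_{i\le j}\mathbb P(C_i\mid Z_n=a)+\sum_{1\le h\le j,\ 0\le k\le j}H_n(h,k;a)+\mathbf 1\{a\le j\mu^n\}$$
is at most $(j+j(j+1)+1)8^{-j}=(j+1)^28^{-j}<1$. So some admissible $a$ has a score at most this; its indicator vanishes, so $a>j\mu^n$. Use such an $a$ for $n_j\le n<n_{j+1}$ (and any admissible value for $n<n_1$). Then $a_n/\mu^n\to\infty$, $H_n(h,k)\to0$ for all $h\ge1,k\ge0$, and $\mathbb P(C_i\mid Z_n=a_n)\to0$ for every $i$.

**Step 6. Convergence to $\tau^*$.** We translate the vanishing of bad events. For $R_c=\infty$: off $C$, the tree $r_{h,m}$ is the full $m$-ary tree of height $h$, so this is local convergence to $\tau^*$.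

For $R_c<\infty$ we prove a statement that will be used again in Section 6: *if, given $Z_n=a_n$, $k_\varnothing\to\infty$ in probability and $L_h(t)\to Q_h(t)$ in probability for all $h,t$, then $\tau_n\to\tau^*$.* Given $\{Z_n=a_n\}$ and $k_\varnothing$, the subtrees $\tau_{(i)}$ are exchangeable. So for $k_\varnothing\ge m$ the conditional probability of $\{r_h(\tau_{(i)})=t_i,\ i\le m\}$ is the expected proportion of $m$-tuples of distinct indices $(i_1,\dots,i_m)$ with $r_h(\tau_{(i_l)})=t_l$ for all $l$. The proportion among all $m$-tuples is $\prod_{l\le m}L_h(t_l)$; the two differ by at most the probability $\le m^2/k_\varnothing$ that a uniform $m$-tuple has a repetition. Hence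
$$\mathbb P(k_\varnothing\ge m,\ r_h(\tau_{(i)})=t_i,\ i\le m\mid Z_n=a_n)=\mathbb E\Bigl[\prod_{i\le m}L_h(t_i)\Bigm|Z_n=a_n\Bigr]+o(1)\to\prod_{i\le m}Q_h(t_i).\tag{6}$$
The limit is a probability on $m$-tuples of trees, so no mass is lost and the convergence holds in total variation. On $\{k_\varnothing\ge m\}$ these subtrees determine $r_{h+1,m}$, and (6) is local convergence to $\tau^*$.

**Step 7. The two consequences.** If $\tau_n$ converges along every high-regime sequence, take an arbitrary one $(a_n)$. Use $a_n$ for odd $n$ and the sequence of Step 5 for even $n$. The interlaced sequence is high-regime, so $\tau_n$ converges along it; the even indices show that the limit is $\tau^*$, hence so is the limit along $(a_n)$. For the laws of Theorem 1, interlace the sequence of Theorem 1 with that of Step 5. Along one the subsequential limits are locally finite, along the other the limit is $\tau^*$, which is not. So there is no convergence. This proves Theorem 2, given Theorem 1. $\square$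

**Where tilting stops.** Estimate (5) controls an average over $a$. For one given $a$ it says only $H_n(h,k;a)\le r^k/\bigl(f(r)\,\mathbb P^{(n,r)}(Z_n=a)\bigr)$, and this is empty even in the geometric example. There $\mathbb P^{(n,r)}(Z_n=\cdot)$ is geometric with parameter $1-(1-2^{-n})s=s2^{-n}/f_n(s)\le2^{1-n}/f(r)$, so no value of $a$ has larger probability, and the bound on $H_n(h,k;a)$ is at least $r^k2^{n-1}$. A particular $a$ may lie in a valley of the law of $Z_n$, where the average says nothing. The next section builds laws with valleys deep enough that in them the tree behaves differently.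

## 4. One huge family in a late generation: proof of Theorem 1

Let $\mu=2$, and suppose the support of $p$ is very sparse: $\{1,3,K_1,K_2,\dots\}$ with $K_j$ growing enormously fast. Fix $K=K_j$ and ask for $W\approx x:=K2^{-l-1}$. One vertex in generation $l$ with $K$ normally behaving children gives $2^{-l-1}K=x$. There are $2^l$ vertices in generation $l$ on average, so this has probability about $2^lp(K)$. What are the competitors?

The root could try to have $2x=2^{-l}K$ children, but this number is not in the support. A vertex of generation $i<l$ could have $K$ children; then $W$ overshoots, unless the $K$ subtrees together stay well below their mean. A vertex of generation $i>l$ with $K$ children contributes at most about $x/2$, and the rest of the tree must be atypical. Two huge families cost a second factor $p(K)$. And without any family of size $\ge K$ in the first $N$ generations, a value as large as $x$ has a probability that can be made negligible against $p(K)$. So the late family wins. Letting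 $l=j\to\infty$, the exceptional vertex escapes to infinity, as in the third example of Section 1.

We need one estimate on exponential moments that depends on few parameters of $f$.

**Lemma 4.** Suppose $s_0>1$ and $f''(s_0)\le C_0$. There is $\theta_0\in(0,\frac14]$ depending only on $(s_0,C_0,\mu)$ with $f_n(e^{\theta/\mu^n})\le1+4\theta\le2$ for all $n\ge0$ and $0\le\theta\le\theta_0$. In particular $\mathbb Ee^{\theta_0W}\le2$.

*Proof.* For $0\le y\le s_0-1$ we have $f(1+y)\le1+\mu y+\frac{C_0}2y^2\le1+\mu ye^{C_0y}$. Choose $\theta_0\le\frac14$ with $4\theta_0\le s_0-1$ and $4C_0\theta_0\le(\mu-1)\log2$. Put $y_0=e^{\theta/\mu^n}-1\le2\theta\mu^{-n}$ and $y_{i+1}=f(1+y_i)-1$. We show $y_i\le4\theta\mu^{i-n}$ for $i\le n$ by induction. If it holds for all $i'<i$, then these $y_{i'}$ are at most $s_0-1$, and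
$$y_i\le\mu^iy_0\exp\Bigl(C_0\sum_{i'<i}y_{i'}\Bigr)\le2\theta\mu^{i-n}\exp\Bigl(\frac{4C_0\theta}{\mu-1}\Bigr)\le4\theta\mu^{i-n}.$$
Take $i=n$: $f_n(e^{\theta/\mu^n})=1+y_n\le1+4\theta\le 2$. Fatou's lemma gives the last claim. $\square$

**Step 1. Construction of $p$.** The purpose is to choose the sparse atoms so that every competitor is negligible. Let $\gamma_j=\log R$ if $R<\infty$ and $\gamma_j=j$ if $R=\infty$. Let $\gamma=\min(1,\gamma_1)$, $s_0=e^{\gamma/2}$, $C_0=73$, and let $\theta_0$ be as in Lemma 4 for $(s_0,C_0,\mu=2)$. Let $\lambda_j=2^{j+2}(\gamma_j+1)$, and let $N_j>j$ be integers, nondecreasing in $j$, with $2^{N_j}\ge\lambda_j/\theta_0$. Put $\Gamma_N=8N^2(2C_0)^N$ and $K_0=3$. Choose inductively integers $K_j>K_{j-1}$, and set $p(K_j)=e^{-\gamma_jK_j}$, with $K_j$ so large that: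

* (a) $K_j^2(s_0e^{-\gamma_j})^{K_j}\le2^{-j-2}$ and $K_j\ge8^j$;
* (b) $e^{-K_j}2^{\,jK_{j-1}^{N_j}}\le1/j$;
* (c) $K_j\ge288\,j\,N_jC_0^{N_j+1}$ and $\Gamma_{N_j}K_jp(K_j)\le1/j$;
* (d) $K_jp(K_j)\le2^{-j-N_{j-1}}p(K_{j-1})$ if $j\ge2$.

All these hold for $K_j$ large, since $s_0e^{-\gamma_j}\le e^{-\gamma_j/2}<1$, and they involve only $R,j,K_1,\dots,K_{j-1}$. Let $\varepsilon_0=\sum_jp(K_j)$ and $\varepsilon_1=\sum_jK_jp(K_j)$. By (a), $\varepsilon_1\le\sum_j2^{-j-2}=\frac14$, and $\varepsilon_0\le\varepsilon_1/4$ because $K_j\ge4$. Put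
$$p(3)=\tfrac12(1-\varepsilon_1+\varepsilon_0)>0,\qquad p(1)=\tfrac12(1+\varepsilon_1-3\varepsilon_0)>0.$$
Then $p(1)+p(3)=1-\varepsilon_0$ and $p(1)+3p(3)=2-\varepsilon_1$, so $p$ is a probability on $\{1,3,K_1,K_2,\dots\}$ with mean $2$ and $\mathfrak b=\infty$. Its generating function is
$$f(s)=p(1)s+p(3)s^3+\sum_j(se^{-\gamma_j})^{K_j}.$$
If $R<\infty$ this converges for $0\le s<R$, and at $s=R$ each term of the sum over $j$ equals $1$: so $R_c=R$ and $f(R_c)=\infty$. If $R=\infty$ it converges for all $s$, so $R_c=\infty$, and $f(R_c)=\infty$.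

**Step 2. Moments and tails.** We record what the choices give. First, $\sum_kk^2p(k)s_0^k\le9s_0^3+\sum_j2^{-j-2}\le9e^{3/2}+1\le C_0$. So $f''(s_0)\le C_0$, Lemma 4 applies with the $\theta_0$ chosen beforehand, and $\mathbb EZ_1^2\le C_0$. Since $Z_i\le Z_i^2$, $\mathbb E_k[Z_{i+1}^2]=\operatorname{Var}(Z_1)\mathbb E_kZ_i+4\mathbb E_kZ_i^2\le\mathbb E[Z_1^2]\,\mathbb E_kZ_i^2$, hence
$$\mathbb E_k[Z_i]\le\mathbb E_k[Z_i^2]\le k^2C_0^i,\qquad\operatorname{Var}W=\tfrac12\operatorname{Var}Z_1\le C_0.\tag{7}$$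
By (d), and because $p(K_i)$ decreases and $N_i$ is nondecreasing,
$$\sum_{i>j}K_ip(K_i)\le\sum_{i>j}2^{-i-N_{i-1}}p(K_{i-1})\le2^{-j-N_j}p(K_j).\tag{8}$$

The law of $W$ has at most countably many atoms, so we can fix $\alpha\in(\frac34,\frac78)$ and $\beta\in(\frac98,\frac54)$ such that no $\alpha K_j2^{-l-1}$ or $\beta K_j2^{-l-1}$ ($j\ge1$, $l\in\mathbb Z$) is an atom. Let $A_{j,l}=K_j2^{-l-1}[\alpha,\beta]$.

**Proposition 5.** For $1\le k\le j$ and $-j\le l\le j$,
$$\bigl|\mathbb P_k(W\in A_{j,l})-k2^l\mathbf 1_{l\ge0}\,p(K_j)\bigr|\le\frac{4k^2}j\,p(K_j).$$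

*Proof.* Write $K=K_j$, $N=N_j>j\ge l$, $A=A_{j,l}$, $x=K2^{-l-1}$, so $x[\frac78,\frac98]\subset A\subset x[\frac34,\frac54]$. Call $v$ *big* if $|v|<N$ and $k_v\ge K$. By (8), $p_{\rm big}:=\sum_{i\ge j}p(K_i)\le2p(K)$ and $e_{\rm big}:=\sum_{i\ge j}K_ip(K_i)\le2Kp(K)$.

**Part 1: no big vertex.** We bound the probability that $W\in A$ and there is no big vertex. Then every $k_v$ with $|v|<N$ is at most $K_{j-1}$, so $Z_N\le kK_{j-1}^N$; and $W=2^{-N}\sum_{|v|=N}W_v$. Since $\lambda_j2^{-N}\le\theta_0$, Lemma 4 gives $\mathbb Ee^{\lambda_j2^{-N}W_v}\le2$. On $\{W\in A\}$ we have $W\ge\frac34x\ge K2^{-j-2}$. The exponential Chebyshev inequality, given generations $\le N$, bounds the probability by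
$$e^{-\lambda_jK2^{-j-2}}\,2^{kK_{j-1}^N}\le e^{-(\gamma_j+1)K}\,2^{jK_{j-1}^N}=p(K)\,e^{-K}2^{jK_{j-1}^N}\le p(K)/j,$$
by (b).

**Part 2: a vertex that is too big.** We bound the probability that $k_v\ge K_{j+1}$ for some $|v|<N$. The expected number of vertices of generation $<N$ is at most $k2^N$, so by (8) the probability is at most $k2^N\sum_{i>j}p(K_i)\le k2^{-j}p(K)$.

**Part 3: two big vertices.** We bound the expected number of unordered pairs of big vertices. Pairs in one generation $i<N$ contribute $\mathbb E_k\bigl[\binom{Z_i}2\bigr]p_{\rm big}^2\le2k^2C_0^Np(K)^2$. For generations $i<i'<N$, the degrees in generation $i'$ are independent of generations $\le i'$, so the contribution is $p_{\rm big}\,\mathbb E_k\bigl[\sum_{|u|=i}\mathbf 1_{u\text{ big}}Z_{i'}\bigr]$. Given generations $\le i+1$, $Z_{i'}$ has mean $2^{i'-i-1}Z_{i+1}$. Given generations $\le i$, $\mathbb E[\mathbf 1_{u\text{ big}}Z_{i+1}\mid\cdot]=e_{\rm big}+2(Z_i-1)p_{\rm big}$. So, by (7), the contribution equals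
$$p_{\rm big}2^{i'-i-1}\mathbb E_k\bigl[Z_i(e_{\rm big}+2(Z_i-1)p_{\rm big})\bigr]\le2p(K)\,2^{N-2}\,k^2C_0^N(2K+4)p(K)\le8(2C_0)^Nk^2Kp(K)^2,$$
where $4\le K$ was used. There are at most $N^2$ choices of $(i,i')$ with $i\le i'$, so by (c) the total is at most $k^2\Gamma_NKp(K)^2\le k^2p(K)/j$.

**Part 4: one vertex of degree $K$ in generation $i$.** We estimate $\mathbb E_kF_i$, where $F_i=\mathbf 1_{\{W\in A\}}\#\{v:|v|=i,\ k_v=K\}$, $0\le i<N$. If $|v|=i$ and $k_v=K$, write $W=2^{-i-1}S_v+R_v$, where $S_v$ is the sum of $W_u$ over the $K$ children $u$ of $v$ and $R_v=2^{-i}\sum_{u\ne v,|u|=i}W_u\ge0$. Given generations $\le i$ and $k_v=K$, $S_v$ is a sum of $K$ i.i.d. copies of $W$, with mean $K$ and variance at most $C_0K$, and $R_v$ has mean at most $2^{-i}Z_i$.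

*Case $i<l$.* Here $W\in A$ forces $2^{-i-1}S_v\le\frac54x$, that is $S_v\le\frac54K2^{i-l}\le\frac58K$. By Chebyshev this has conditional probability at most $64C_0/K$.

*Case $i>l$.* Either $S_v>\frac98K$, of probability at most $64C_0/K$; or $2^{-i-1}S_v\le\frac98\cdot\frac x2=\frac9{16}x$, and then $W\ge\frac34x$ forces $R_v\ge\frac3{16}x$. By Markov this has conditional probability at most $\frac{16}{3x}2^{-i}Z_i=\frac{16\cdot2^{l+1-i}}{3K}Z_i\le6Z_i/K$.

So for $i\ne l$, by (7),
$$\mathbb E_kF_i\le\frac{p(K)}K\,\mathbb E_k[Z_i(64C_0+6Z_i)]\le\frac{70C_0^{N+1}k^2p(K)}K.$$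

*Case $i=l\ge0$.* If $|S_v/K-1|\le\frac1{16}$ and $R_v\le\frac x{16}$, then, as $2^{-l-1}S_v=xS_v/K$, $W\in x[\frac{15}{16},\frac98]\subset A$. This fails with conditional probability at most $256C_0/K+\frac{16}x2^{-l}Z_l=256C_0/K+32Z_l/K$. Since $\mathbb E_k\#\{|v|=l,k_v=K\}=k2^lp(K)$,
$$k2^lp(K)\ \ge\ \mathbb E_kF_l\ \ge\ k2^lp(K)-\frac{288C_0^{N+1}k^2p(K)}K.$$

**Part 5: putting the bounds together.** On $\{W\in A\}$, outside the events of Parts 1–3, there is exactly one big vertex and its degree is $K$, so $\sum_{i<N}F_i\ge1$. Hence $\mathbb P_k(W\in A)$ is at most the sum of the three bounds plus $\sum_{i<N}\mathbb E_kF_i$. By (c), $288NC_0^{N+1}/K\le1/j$. So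
$$\mathbb P_k(W\in A)\le k2^l\mathbf 1_{l\ge0}p(K)+p(K)\Bigl[\frac1j+k2^{-j}+\frac{k^2}j+\frac{k^2}j\Bigr],$$
and the bracket is at most $4k^2/j$ since $2^{-j}\le1/j$. For the lower bound let $l\ge0$ (if $l<0$ it is trivial). From $\mathbf 1_{F\ge1}\ge F-\binom F2$,
$$\mathbb P_k(W\in A)\ge\mathbb P_k(F_l\ge1)\ge\mathbb E_kF_l-\mathbb E_k\tbinom{F_l}2\ge k2^lp(K)-\frac{k^2}jp(K)-\frac{k^2}jp(K),$$
since $\mathbb E_k\binom{F_l}2$ is at most the bound in Part 3. $\square$

**Step 3. Conditioning on $W$.** We find the law of $Z_h$ given $W\in A_j:=A_{j,j}$. By Proposition 5 with $k=1$, $\mathbb P(W\in A_j)\ge(2^j-4/j)p(K_j)>0$ for $j\ge2$. Also $Z_h\ge1$, as $p(0)=0$. Given $Z_h=k$, $2^hW$ has the $\mathbb P_k$-law of $W$, and $2^hA_{j,j}=A_{j,j-h}$. So for fixed $h,M$, as $j\to\infty$,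
$$\mathbb P(Z_h>M\mid W\in A_j)=1-\sum_{k\le M}\mathbb P(Z_h=k)\frac{\mathbb P_k(W\in A_{j,j-h})}{\mathbb P(W\in A_{j,j})}\longrightarrow1-\sum_{k\le M}\mathbb P(Z_h=k)\frac k{2^h}=\frac{\mathbb E[Z_h;Z_h>M]}{2^h},\tag{9}$$
because the ratio is $\frac{k2^{j-h}+O(k^2/j)}{2^j+O(1/j)}\to k2^{-h}$. So $Z_h$ becomes size-biased: the late exceptional vertex favors large generations in proportion to their size. But it stays finite.

**Step 4. From $W$ to $Z_n$, and choice of $a_n$.** We must replace $\{W\in A_j\}$ by $\{Z_n=a_n\}$, for all $h$ at once. For $h,i\ge1$ choose $M_{h,i}$ such that the limit in (9) with $M=M_{h,i}$ is at most $8^{-h-i}$. There is $m(j)\to\infty$ with $\mathbb P(Z_h>M_{h,i}\mid W\in A_j)\le2\cdot8^{-h-i}$ whenever $h+i\le m(j)$, since for each $m$ only finitely many pairs are involved. Let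
$$G_j=\sum_{h,i\ge1,\ h+i\le m(j)}4^{h+i}\,\mathbf 1\{Z_h>M_{h,i}\},$$
a bounded function of $(Z_h)_{h\le m(j)}$. Then $\mathbb E[G_j\mid W\in A_j]\le2\sum_{h,i\ge1}2^{-h-i}=2$. Since $Z_n/2^n\to W$ a.s. and $\mathbb P(W\in\partial A_j)=0$, $\mathbb E[G_j\mid Z_n\in2^nA_j]\to\mathbb E[G_j\mid W\in A_j]$ as $n\to\infty$. So there is $n_j\ge m(j)$ such that $\mathbb P(Z_n\in2^nA_j)>0$ and $\mathbb E[G_j\mid Z_n\in2^nA_j]\le3$ for $n\ge n_j$. This is an average of $\mathbb E[G_j\mid Z_n=a]$ over admissible $a\in2^nA_j$; hence some admissible $a\in2^nA_j$ satisfies $\mathbb E[G_j\mid Z_n=a]\le3$.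

Take $(n_j)_{j\ge2}$ strictly increasing and let $a_n$ be such an $a$ for $n_j\le n<n_{j+1}$ (any admissible value for $n<n_2$). By (a), $a_n/2^n\ge\alpha K_j2^{-j-1}\ge\alpha 8^j2^{-j-1}$, so $a_n/2^n\to\infty$. For fixed $h,i$ and all large $n$ the term of index $(h,i)$ is present, so $\mathbb P(Z_h(\tau_n)>M_{h,i})\le3\cdot4^{-h-i}$. Letting $i\to\infty$ gives (2). This proves Theorem 1, and the conjecture is false. $\square$

For $R<\infty$ these laws violate (G), in agreement with Theorem 3: by (b), $K_{j+1}\ge(j+1)\log2\cdot K_j^{N_{j+1}}>2(K_j+1)$, so with $\varepsilon=1$ and $y=K_j+1$ the interval $[y,2y]$ contains no point of the support.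

## 5. Local estimates when $R_c<\infty$

The rest proves Theorem 3. The implication (ii)⇒(i) is trivial. Throughout $1<R=R_c<\infty$ and $f(R)=\infty$. Section 3 showed what is missing: estimates for a single value $a$. The natural tilt now is the extreme one, where each child of the root is tilted so that its generating function equals $R$ exactly. Auxiliary random variables live under $\mathbf P,\mathbf E$.

**The critical exponent.** Let $\omega$ be the law of $W$ and $\varphi(z)=\mathbb Ee^{zW}$. Conditioning on $k_\varnothing$ gives $\varphi(\mu z)=f(\varphi(z))$ for real $z\ge0$, with $f=\infty$ on $[R,\infty]$. Fix $s_0\in(1,R)$, $C_0=f''(s_0)$ and the $\theta_0$ of Lemma 4. For small $\theta>0$ we have $1<\varphi(\theta)\le1+4\theta<R$. Since $\varphi(\mu^i\theta)=f_i(\varphi(\theta))$, and $f$ has no fixed point in $(1,R)$, this eventually exceeds $R$. So $\lambda:=\sup\{\theta:\varphi(\theta)<R\}\in(0,\infty)$, and $\varphi(\lambda)\le R$ by monotone convergence. If $\varphi(\lambda)<R$, then $\varphi(\mu\lambda)=f(\varphi(\lambda))<\infty$,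 so $\varphi$ is continuous at $\lambda$ and $\varphi<R$ slightly beyond $\lambda$, a contradiction. Hence, with $\lambda_c:=\mu\lambda$,
$$\varphi(\lambda)=R,\qquad\varphi(\theta)<\infty\iff\varphi(\theta/\mu)<R\iff\theta<\lambda_c,\qquad\varphi(\lambda/\mu)=r_2,\tag{10}$$
the last because $f(\varphi(\lambda/\mu))=\varphi(\lambda)=R$.

**Lemma 6.** $f_n(e^{z/\mu^n})\to\varphi(z)$ uniformly on compact subsets of $\{\operatorname{Re}z<\lambda_c\}$.

*Proof.* We have $f_n(e^{z/\mu^n})=\mathbb Ee^{zZ_n/\mu^n}$. For $\operatorname{Re}z<\theta_0$, the bound $\mathbb Ee^{\theta_0Z_n/\mu^n}\le2$ of Lemma 4 gives uniform integrability, hence pointwise convergence; these functions are analytic and locally bounded, so Vitali's theorem makes the convergence locally uniform. (Note $\theta_0<\lambda_c$ as $\varphi(\theta_0)\le2<\infty$.) Suppose the claim holds on $\{\operatorname{Re}z<\eta\}$, and let $\operatorname{Re}z<\min(\mu\eta,\lambda_c)$. Then $f_{n+1}(e^{z/\mu^{n+1}})=f\bigl(f_n(e^{(z/\mu)/\mu^n})\bigr)$; the inner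 function converges locally uniformly to $\varphi(z/\mu)$, with $|\varphi(z/\mu)|\le\varphi(\operatorname{Re}z/\mu)<R$, and $f$ is uniformly continuous on compact subsets of $\{|w|<R\}$. The limit is $f(\varphi(z/\mu))=\varphi(z)$. So the claim holds on $\{\operatorname{Re}z<\min(\mu\eta,\lambda_c)\}$. Iterate finitely often. $\square$

By Cauchy's formula all derivatives converge as well.

**The tilted variables.** Let $s_n>1$ be such that $f_n(s_n)=R$. So $s_n=r_{n+1}$ and $f_{n-i}(s_n)=r_{i+1}$. Write $s_n=e^{\lambda_n/\mu^n}$; since $\varphi$ is strictly increasing on $[0,\lambda_c)$ and $\varphi(\lambda)=R$, Lemma 6 gives $\lambda_n\to\lambda$. For $0\le i\le n$ let $\zeta_i$ (depending on $n$) have generating function $f_i(s_nz)/f_i(s_n)$, let $\zeta_i'$ be $\zeta_i$ conditioned to be $>0$, and $\xi=\zeta_n$. So $\zeta_0=\zeta_0'=1$. Since $1\le f_i(s_n)\le R$ and $f_i(0)\le\mathfrak q<1$,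
$$f_i(s_n)-f_i(0)\ge1-\mathfrak q,\qquad\mathbf P(\xi>0)\ge1-1/R.$$
Constants $C,c>0$ below do not depend on $n\ge n_0$, $i$, $k$, $a$ and may change from line to line; $n_0$ may be increased finitely often.

**Exponential moments.** Take $\kappa>0$ with $2\kappa\le\theta_0$ and $\lambda+2\kappa<\lambda_c$. We claim that for some $C_1\ge1$ and all $n\ge n_0$, $0\le i\le n$, $f_i(s_ne^{\kappa/\mu^i})\le C_1$. For $n$ large $\lambda_n\le\lambda+\kappa$, and then $s_n\le e^{(\lambda+\kappa)/\mu^i}$, so the quantity is at most $f_i(e^{(\lambda+2\kappa)/\mu^i})$, which by Lemma 6 is bounded for $i\ge i_0$. For $i<i_0$ and $n$ large, $\lambda_n/\mu^n\le\kappa/\mu^i$, and it is at most $f_i(e^{2\kappa/\mu^i})\le2$ by Lemma 4. Hence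
$$\mathbf Ee^{\kappa\zeta_i/\mu^i}\le C_1,\qquad\mathbf Ee^{\kappa\zeta_i'/\mu^i}\le C_1/(1-\mathfrak q).\tag{11}$$

**Span.** Let $d$ be the gcd of the differences of $\operatorname{supp}p$ and let $b_*\in\operatorname{supp}p$. By induction $Z_i\equiv b_*^i\pmod d$ under $\mathbb P$. (If $\operatorname{supp}p=\{0,3,6,\dots\}$, then $d=3$ and all $Z_i$, $i\ge1$, are multiples of $3$.) For $i\ge1$ the gcd of the differences of $\operatorname{supp}Z_i$ is exactly $d$. It is divisible by $d$. Conversely, condition on $Z_1=k_0\ge1$ and freeze all but one subtree: every difference of $\operatorname{supp}Z_{i-1}$ is a difference of $\operatorname{supp}Z_i$, so the gcd for $i$ divides the gcd for $i-1$, and by induction it divides $d$.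

**Lemma 7.** There are $k_1,C_2,n_0$ such that for $n\ge n_0$, $0\le i\le n$, $k\ge k_1$, the sum of $k$ i.i.d. copies of $\zeta_i'$ satisfies $\sup_a\mathbf P(\cdot=a)\le C_2\mu^{-i}$.

*Proof.* The sum should have a bounded density at scale $\mu^i$; we show this by Fourier inversion. Let
$$\psi(v)=\mathbf Ee^{\mathsf iv\zeta_i'}=\frac{f_i(s_ne^{\mathsf iv})-f_i(0)}{f_i(s_n)-f_i(0)}.$$
As $\zeta_i'\equiv b_*^i\pmod d$, the probability is at most $\frac d{2\pi}\int_{|v|\le\pi/d}|\psi|^{k_1}dv$. Let $u_0=2\pi/d$.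

**Step 1: $|\varphi(\mathsf iu)|<1$ for real $u\ne0$.** If $|\varphi(\mathsf iu)|=1$, then $1=|f(\varphi(\mathsf iu/\mu))|\le f(|\varphi(\mathsf iu/\mu)|)$ gives $|\varphi(\mathsf iu/\mu)|=1$, and so $|\varphi(\mathsf iu\mu^{-m})|=1$ for all $m$. Then any two points of the support of $W$ differ by a multiple of $2\pi\mu^m/|u|$, for every $m$. So $W$ is constant, contradicting $\operatorname{Var}W>0$.

**Step 2: a uniform gap.** We claim there are $\rho\in[\mathfrak q,1)$ and $j_0\ge1$ such that $|f_l(s_ne^{\mathsf iv})|\le\rho$ whenever $n\ge n_0$, $1\le l\le n-j_0$, $v\in[u_0\mu^{-l},u_0\mu^{-l+1})$ and $v\le\pi/d$. Write $s_ne^{\mathsf iv}=e^{z/\mu^l}$; then $0\le\operatorname{Re}z=\lambda_n\mu^{l-n}\le2\lambda\mu^{-j_0}$ for $n$ large, and $\operatorname{Im}z\in[u_0,\mu u_0]$. By Step 1 and compactness $\sup_{[u_0,\mu u_0]}|\varphi(\mathsf iu)|<1$, so there is $\epsilon_0\in(0,\lambda_c)$ with $\sup|\varphi|<1$ on the compact set $\{0\le\operatorname{Re}z\le\epsilon_0,\ \operatorname{Im}z\in[u_0,\mu u_0]\}$.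 By Lemma 6 there is $l_0$ such that the claim holds for $l\ge l_0$ as soon as $2\lambda\mu^{-j_0}\le\epsilon_0$. For each of the finitely many $l<l_0$, the span property gives $\sup_{u_0\mu^{-l}\le v\le\pi/d}|f_l(e^{\mathsf iv})|<1$. By continuity of $f_l$ near the closed unit disc, the same holds for $f_l(se^{\mathsf iv})$ with $1\le s\le\exp(2\lambda\mu^{-l-j_0})$ if $j_0$ is large, and $s_n$ is such an $s$. This proves the claim.

**Step 3: decay.** Let $v$ be as in the claim with $l=i-j$, $j\ge j_0$ (then $l\le n-j_0$). Put $w=f_l(s_ne^{\mathsf iv})$ and $w_0=f_l(0)\le\mathfrak q\le\rho$. Then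
$$|f_i(s_ne^{\mathsf iv})-f_i(0)|=|f_j(w)-f_j(w_0)|\le2f_j'(\rho)\le C\gamma^j$$
for some $\gamma\in(f'(\mathfrak q),1)$, because $f_j'(\rho)=\prod_{m<j}f'(f_m(\rho))$, $f_m(\rho)\to\mathfrak q$ and $f'(\mathfrak q)<1$. So $|\psi(v)|\le C\gamma^j$ for $v\in[u_0\mu^{j-i},u_0\mu^{j-i+1})$, $v\le\pi/d$.

**Step 4: the integral.** As $\pi/d<u_0$, every $v\in(0,\pi/d]$ lies in one of the ranges $l=i-j$, $j_0\le j\le i-1$, or satisfies $v<u_0\mu^{j_0-i}$, where we use $|\psi|\le1$. Negative $v$ are symmetric. So the integral is at most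
$$2u_0\mu^{j_0-i}+2\sum_{j\ge j_0}C^{k_1}\gamma^{jk_1}u_0\mu^{j+1-i}\le C\mu^{-i},$$
if $k_1$ is chosen with $\gamma^{k_1}\mu<1$. $\square$

For $i=n$, in the variable $u=v\mu^n$, the proof also gives an integrable function of $u$ that dominates $|\mathbf Ee^{\mathsf iu\zeta_n'/\mu^n}|^{k_1}\mathbf 1_{|u|\le\pi\mu^n/d}$ for all $n\ge n_0$: it is $1$ for $|u|<u_0\mu^{j_0}$ and $(C\gamma^j)^{k_1}$ for $|u|\in[u_0\mu^j,u_0\mu^{j+1})$, $j\ge j_0$.

In what follows $x=a/\mu^n\ge1$ and $n\ge n_0$, with $n_0$ so large that $a\ge2k_1$.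

**Lemma 8.** For $0\le i\le n$, $\beta_i(a):=\max_{1\le j<2k_1}\mathbf P(\text{sum of }j\text{ copies of }\zeta_i'=a)\le C\mu^{-n}e^{-\kappa x/4}$. Moreover, for all $k\ge1$, $\mathbf P(\text{sum of }k\text{ copies of }\zeta_i=a)\le CC_1^k\mu^{-n}e^{-\kappa x/4}$.

*Proof.* Lemma 7 says nothing about few summands; we resolve them into summands of an earlier level.

**Step 1: many summands.** If $\nu\ge2k_1$, split $\nu$ copies of $\zeta_i'$ into two groups of size $\ge k_1$. If the total is $a$, one group has sum $\ge a/2$. Applying Lemma 7 to the other, independent, group gives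
$$\mathbf P(\text{total}=a)\le2C_2\mu^{-i}\,\mathbf P(\text{total}\ge a/2).\tag{12}$$

**Step 2: recursion for few summands.** Let $i\ge1$. Since $f_i(s_nz)=f(f_{i-1}(s_nz))$, $\zeta_i$ is a sum of copies of $\zeta_{i-1}$, their number having law $p(k)f_{i-1}(s_n)^k/f_i(s_n)$. Keeping the nonzero terms, $\zeta_i'$ is a sum of $L_i\ge1$ copies of $\zeta_{i-1}'$, with $L_i$ independent of the i.i.d. summands. For a sum of $j<2k_1$ copies of $\zeta_i'$, the total number of summands $\zeta_{i-1}'$ is either $<2k_1$, and then the conditional probability of $a$ is at most $\beta_{i-1}(a)$; or it is $\ge2k_1$, and then (12) at level $i-1$ applies. With (11) and the exponential Chebyshev inequality,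
$$\beta_i(a)\le\beta_{i-1}(a)+2C_2\mu^{1-i}\max_{j<2k_1}\mathbf P(\text{sum of }j\text{ copies of }\zeta_i'\ge a/2)\le\beta_{i-1}(a)+C\mu^{-i}e^{-\kappa a/(2\mu^i)}.$$
As $\zeta_0'=1$ and $a\ge2k_1$, $\beta_0(a)=0$. Summing, with $m=n-i'$ for the levels $i'\le i$, and using $x\mu^m\ge x$, $x\mu^m\ge\mu^m$,
$$\beta_i(a)\le C\mu^{-n}\sum_{m\ge0}\mu^me^{-\kappa x\mu^m/2}\le C\mu^{-n}e^{-\kappa x/4}\sum_{m\ge0}\mu^me^{-\kappa\mu^m/4}.$$

**Step 3: the second claim.** Condition on the number of nonzero summands. If it is $\ge2k_1$, (12) and (11) give a total contribution at most $2C_2\mu^{-i}C_1^ke^{-\kappa x\mu^{n-i}/2}\le CC_1^k\mu^{-n}e^{-\kappa x/4}$, since $\mu^me^{-\kappa\mu^m/4}$ is bounded in $m=n-i$. Otherwise it is between $1$ and $2k_1-1$ (as $a\ge1$), and $\beta_i(a)$ bounds the conditional probability. $\square$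

**The representation.** Let $X_1,X_2,\dots$ be i.i.d. trees of height $\le n$ with density $s_n^{Z_n}/R$ with respect to $r_n(\tau)$, put $\xi_m=Z_n(X_m)$, distributed as $\xi$, and $S_k=\sum_{m\le k}\xi_m$. By the telescoping (3), the vertices of generation $i<n$ of $X_m$ have offspring law $p(k)f_{n-i-1}(s_n)^k/f_{n-i}(s_n)=p(k)r_{i+2}^k/r_{i+1}$. So $r_h(X_m)$ has law exactly $Q_h$ for $h\le n$, with $Q_h$ as in Section 3. Moreover, since $\mathbf P(S_k=a)=\mathbb P_k(Z_n=a)s_n^a/R^k$,
$$\mathbb P(Z_{n+1}=a)\,s_n^a=U_n(a):=\sum_kq_k\,\mathbf P(S_k=a),\tag{13}$$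
and given $Z_{n+1}=a$, the pair ($k_\varnothing$, root subtrees up to height $n$) has the law of $(k;X_1,\dots,X_k)$ under $q_k\mathbf P(\,\cdot\,,S_k=a)/U_n(a)$.

**Lemma 9.** For $k\ge1$ let $I_1,I_2$ be the first $\lfloor k/2\rfloor$ and the remaining indices $\le k$, and let $\mathcal E_\iota\in\sigma(X_m,m\in I_\iota)$, $\iota=1,2$. Then
$$\mathbf P\bigl((\mathcal E_1\cup\mathcal E_2)\cap\{S_k=a\}\bigr)\le C\mu^{-n}\bigl[\mathbf P(\mathcal E_1)+\mathbf P(\mathcal E_2)+e^{-ck}\bigr].$$

*Proof.* The point is to gain the factor $\mu^{-n}$ from the half not involved in the event. Let $N_\iota$ be the number of nonzero $\xi_m$, $m\in I_\iota$. Given $N_\iota=\nu$, $\sum_{I_\iota}\xi_m$ is a sum of $\nu$ copies of $\zeta_n'$. By Lemma 7, $\mathbf P(\mathcal E_1,S_k=a,N_2\ge k_1)\le C_2\mu^{-n}\mathbf P(\mathcal E_1)$ and $\mathbf P(S_k=a,N_2<k_1\le N_1)\le C_2\mu^{-n}\mathbf P(N_2<k_1)$. By Lemma 8, $\mathbf P(S_k=a,N_1<k_1,N_2<k_1)\le\mathbf P(N_2<k_1)\beta_n(a)\le C\mu^{-n}\mathbf P(N_2<k_1)$. Finally $\mathbf P(N_\iota<k_1)\le Ce^{-ck}$,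 since $N_\iota$ is binomial with at least $\lfloor k/2\rfloor$ trials and success probability at least $1-1/R$. The event $\mathcal E_2$ is treated symmetrically. $\square$

## 6. Relatively dense good degrees force $\tau^*$: (iii)⇒(ii)

All upper bounds in the last section carry a factor $\mu^{-n}$ and an exponential gain in $x$. To win we need a lower bound for $U_n(a)$ that loses only $e^{-\varepsilon x}$ with $\varepsilon$ arbitrarily small. This is where (G) enters.

**Lemma 10.** Under (G), for every $\varepsilon>0$ there are $X,n_0$ with $U_n(a)\ge\mu^{-n}e^{-\varepsilon x}$ whenever $n\ge n_0$, $x=a/\mu^n\ge X$, $a\equiv b_*^{n+1}\pmod d$.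

*Proof.* We use a single $k$ with $q_k\ge e^{-\delta k}$. All but a fixed number $k_2$ of the $\xi$'s are steered by a small tilt to within $L\mu^n$ of the right place, and the last $k_2$ hit $a$ exactly.

**Step 1: steering.** Fix $\vartheta_1\in(0,(\lambda_c-\lambda)/2)$. For $\vartheta\in[0,\vartheta_1]$ let $M_n(\vartheta)=\mathbf Ee^{\vartheta\xi/\mu^n}=f_n(e^{(\lambda_n+\vartheta)/\mu^n})/R\ge1$ and $m_n=(\log M_n)'$. By Lemma 6 with derivatives, $m_n\to m(\vartheta):=(\log\varphi)'(\lambda+\vartheta)$ uniformly, and $m(\cdot)$ is continuous and strictly increasing; write $m=m(0)$. Let $\mathbf P^\vartheta$ be the tilted law, with density $e^{\vartheta\xi/\mu^n}/M_n(\vartheta)$ for each summand. For $n$ large the variances of $\xi/\mu^n$ under $\mathbf P^\vartheta$ converge uniformly to $(\log\varphi)''(\lambda+\vartheta)>0$, so they lie in some $[\sigma_-^2,\sigma_+^2]\subset(0,\infty)$, and the third absolute central moments are at most some $B$. For $k'\ge(L/\sigma_+)^2$ a standard normal variable lies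 in $[-L/(\sigma_+\sqrt{k'}),L/(\sigma_+\sqrt{k'})]$ with probability at least $0.4\,L/(\sigma_+\sqrt{k'})$, and the Berry–Esseen error is at most $C B/(\sigma_-^3\sqrt{k'})$. Taking $L$ large, there are $L,k_0$ with
$$\mathbf P^\vartheta\bigl(|S_{k'}/\mu^n-k'm_n(\vartheta)|\le L\bigr)\ge k'^{-1/2}\qquad\text{for }k'\ge k_0,\ \vartheta\in[0,\vartheta_1].\tag{14}$$

**Step 2: exact hitting.** By Fourier inversion, Lemma 6 and the domination after Lemma 7, for each $k_2\ge k_1$,
$$\mu^n\,\mathbf P(\text{sum of }k_2\text{ copies of }\zeta_n'=y)-d\,g_{k_2}(y/\mu^n)\to0\quad\text{uniformly in }y\equiv k_2b_*^n\pmod d.$$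
Here $g_{k_2}$ is the continuous density of the $k_2$-fold convolution of the law with characteristic function $(\varphi(\lambda+\mathsf iu)-\mathfrak q)/(R-\mathfrak q)$, that is, of the law $e^{\lambda w}\omega(dw)/(R-\mathfrak q)$ on $(0,\infty)$. Let $m'$ be its mean; its variance $\sigma'^2$ is finite and positive, and the $k_1$-th power of its characteristic function is integrable. So the local central limit theorem for densities (Feller II, XV.5, Thm 2) gives $\sqrt k\,g_k(km'+w\sqrt k)\to(2\pi\sigma'^2)^{-1/2}e^{-w^2/2\sigma'^2}$ uniformly in $w$. Hence we may fix $k_2\ge k_1$ with $\inf_{|w-k_2m'|\le L}g_{k_2}(w)>0$. Put $y_0=k_2m'$. As $\mathbf P(\xi>0)\ge1-1/R$, there is $c_0>0$ such that for $n$ large $\mathbf P(S_{k_2}=y)\ge c_0\mu^{-n}$ for all $y\equiv k_2b_*^n\pmod d$ with $|y/\mu^n-y_0|\le L$.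

**Step 3: combination.** Let $\delta>0$ be small. Apply (G) with $\varepsilon=\delta$ at $y=(1-3\delta)x/m$; since $(1+\delta)(1-3\delta)\le1-\delta$, for $x$ large there is $k\in[(1-3\delta)x/m,(1-\delta)x/m]$ with $q_k\ge e^{-\delta k}$. Let $k'=k-k_2$ and $x'=x-y_0$. As $x/k\in[\frac m{1-\delta},\frac m{1-3\delta}]$, for $x$ large we have $x'/k'\in[m(1+\frac\delta2),m(1+13\delta)]$ and $k'\ge k_0$. Define $\vartheta(\delta)$ by $m(\vartheta(\delta))=m(1+14\delta)$, so $\vartheta(\delta)\to0$ as $\delta\to0$. Since $m_n(0)\to m$ and $m_n(\vartheta(\delta))\to m(1+14\delta)$, for $n$ large (depending on $\delta$ only) there is $\vartheta\in[0,\vartheta(\delta)]$ with $m_n(\vartheta)=x'/k'$. By (14) and $M_n\ge1$,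
$$\mathbf P(|S_{k'}/\mu^n-x'|\le L)=M_n(\vartheta)^{k'}\mathbf E^\vartheta\bigl[e^{-\vartheta S_{k'}/\mu^n};|S_{k'}/\mu^n-x'|\le L\bigr]\ge e^{-\vartheta(\delta)(x'+L)}k'^{-1/2}.$$
On this event $|(a-S_{k'})/\mu^n-y_0|\le L$. Moreover $\xi\equiv b_*^n\pmod d$, and $k\equiv b_*\pmod d$ as $k\in\operatorname{supp}p$; so $a-S_{k'}\equiv kb_*^n-k'b_*^n=k_2b_*^n\pmod d$. By Step 2 the remaining $k_2$ summands hit $a-S_{k'}$ with probability at least $c_0\mu^{-n}$. So
$$U_n(a)\ge q_k\mathbf P(S_k=a)\ge c_0\mu^{-n}e^{-\delta k}e^{-\vartheta(\delta)(x+L)}k^{-1/2}\ge\mu^{-n}e^{-\varepsilon x}$$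
for $\delta$ small and then $x,n$ large. $\square$

**Proof of (iii)⇒(ii).** Let $a=a_{n+1}$ come from a high-regime sequence, so $x=a/\mu^n\to\infty$; admissibility forces $a\equiv b_*^{n+1}\pmod d$. For every $\eta>0$ we have $q_k\le C_\eta e^{\eta k}$. Fix $h,t,\varepsilon$. We bound the part of $U_n(a)$ coming from bad configurations, in three ranges of $k$.

**Step 1: few children, $k\le\delta_0x$.** Let $\delta_0\log C_1\le\kappa/8$ and $\delta_0\le\kappa/16$. Lemma 8 with $i=n$ gives $\mathbf P(S_k=a)\le C\mu^{-n}e^{-\kappa x/8}$ for $k\ge1$, and $\mathbf P(S_0=a)=0$. With $q_k\le Ce^k$, $\sum_{k\le\delta_0x}q_k\mathbf P(S_k=a)\le C(1+x)e^{\delta_0x}\mu^{-n}e^{-\kappa x/8}\le C\mu^{-n}e^{-cx}$.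

**Step 2: too many children, $k\ge x/\delta_1$.** Here $\{S_k=a\}\subset\mathcal E_1:=\{\sum_{I_1}\xi_m\le a\}$, and
$$\mathbf P(\mathcal E_1)\le e^x\bigl(\mathbf Ee^{-\xi/\mu^n}\bigr)^{\lfloor k/2\rfloor}\le e^{\delta_1k}\bigl(\mathbf Ee^{-\xi/\mu^n}\bigr)^{\lfloor k/2\rfloor}\le Ce^{-ck}$$
for $\delta_1$ small, since $\mathbf Ee^{-\xi/\mu^n}\to\varphi(\lambda-1)/R<1$. By Lemma 9 (with $\mathcal E_2=\emptyset$), $\mathbf P(S_k=a)\le C\mu^{-n}e^{-ck}$. With $q_k\le Ce^{ck/2}$, $\sum_{k\ge x/\delta_1}q_k\mathbf P(S_k=a)\le C\mu^{-n}e^{-cx}$ (new $c$).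

**Step 3: wrong proportions, $\delta_0x<k<x/\delta_1$.** Let $B_k=\{|\frac1k\#\{m\le k:r_h(X_m)=t\}-Q_h(t)|>\varepsilon\}$. The average over $m\le k$ is a convex combination of the averages over $I_1$ and $I_2$, so $B_k\subset\mathcal E_1\cup\mathcal E_2$ with $\mathcal E_\iota$ the analogous event for $I_\iota$. As $r_h(X_m)$ has law $Q_h$, Hoeffding's inequality gives $\mathbf P(\mathcal E_\iota)\le2e^{-2\varepsilon^2\lfloor k/2\rfloor}$. By Lemma 9, and $q_k\le C_\eta e^{\eta k}$ with $\eta$ small compared with the resulting rate, the sum of $q_k\mathbf P(B_k,S_k=a)$ over this range is at most $C\mu^{-n}e^{-c_\varepsilon x}$.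

**Step 4: division.** Divide by $U_n(a)\ge\mu^{-n}e^{-\varepsilon'x}$ (Lemma 10) with $\varepsilon'$ smaller than the rates in Steps 1–3. By the description after (13): given $Z_{n+1}=a$, $k_\varnothing>\delta_0x\to\infty$ with probability tending to $1$, and $L_h(t)\to Q_h(t)$ in probability. By the statement proved with (6), $\tau_n\to\tau^*$.

**Step 5: the ratios.** For $k,h\ge1$, Lemma 8 with $i=n+1-h\le n$ gives
$$\mathbb P_k(Z_{n+1-h}=a)\,s_n^a\le f_{n+1-h}(s_n)^k\,CC_1^k\mu^{-n}e^{-\kappa x/4}\le C(RC_1)^k\mu^{-n}e^{-\kappa x/4}.$$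
Divide by (13) and use Lemma 10 with $\varepsilon<\kappa/4$: $H_{n+1}(h,k)\to0$. And $H_{n+1}(h,0)=0$ once $a>0$. $\square$

## 7. Convergence along every sequence forces (G): (i)⇒(iii)

Assume (i). By Theorem 2 the limit is $\tau^*$ for every high-regime sequence. The plan is to read off from one simple local statistic an approximate self-similarity of the tail of $W$, which forbids deep valleys. A gap in the good degrees would create such a valley.

**Step 1. Uniformity in $a$.** We turn convergence along sequences into a statement for all large $a$. Let $z<z'$ be two elements of $\operatorname{supp}p$ and let $k_{(1)}$ be the number of children of the first child of the root. In $\tau^*$, $k_{(1)}=\bar z$ has probability $p(\bar z)r_2^{\bar z}/R$. Fix $\delta\in(0,1)$. There are $X,n_X$ such that for $n\ge n_X$, all admissible $a\ge X\mu^n$, and $\bar z\in\{z,z'\}$, $\mathbb P(k_{(1)}=\bar z\mid Z_n=a)$ equals $p(\bar z)r_2^{\bar z}/R$ up to a factor in $[1-\delta,1+\delta]$. Otherwise there would be violating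 pairs $(n^{(i)},a^{(i)})$ with $n^{(i)}$ strictly increasing and $a^{(i)}\ge i\mu^{n^{(i)}}$; completing them by the sequence of Theorem 2 gives a high-regime sequence along which $\tau_n\not\to\tau^*$. We may take $X$ not an atom of $\omega$.

**Step 2. Passing to $W$.** Sum over $a\in\mu^nI$, where $I=[s,t)\subset[X,\infty)$ is a bounded interval whose endpoints are not atoms of $\omega$, and let $n\to\infty$. Then $\mathbb P(k_{(1)}=\bar z,W\in I)$ equals $p(\bar z)\frac{r_2^{\bar z}}R\omega(I)$ up to a factor in $[1-\delta,1+\delta]$. Let $\omega'$ be the law of $\mu^{-2}W$ and $\upsilon$ the law of $\mu^{-1}\sum_{m=2}^{k_\varnothing}W_m$ on $\{k_\varnothing\ge1\}$ (a sub-probability), where $W_m$ belongs to the $m$-th child of the root. The contribution of the first child to $W$ is a sum of $k_{(1)}$ independent variables of law $\omega'$. So $\mathbb P(k_{(1)}=\bar z,W\in I)=p(\bar z)(\upsilon*\omega'^{*\bar z})(I)$, and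
$$(1-\delta)\frac{r_2^{\bar z}}R\,\omega\ \le\ \upsilon*\omega'^{*\bar z}\ \le\ (1+\delta)\frac{r_2^{\bar z}}R\,\omega\qquad\text{on }[X,\infty).\tag{15}$$
This holds for the intervals $I$, hence for their finite disjoint unions, and these approximate every Borel subset of $[X,\infty)$ in the finite measures involved; so (15) holds as an inequality of measures.

**Step 3. Approximate self-similarity.** We compare $\bar z=z$ with $\bar z=z'$. Put $D=z'-z$, $\Theta=\upsilon*\omega'^{*z}$, $\varpi=\omega'^{*D}$, $\alpha=\frac{1-\delta}{1+\delta}$. By (15) on $[X,\infty)$, $\Theta*\varpi=\upsilon*\omega'^{*z'}\le(1+\delta)\frac{r_2^{z'}}R\omega\le\alpha^{-1}r_2^D\,\Theta$. Let $\tilde\Theta(dw)=e^{\lambda_cw}\Theta(dw)$ and $\tilde\varpi(dw)=r_2^{-D}e^{\lambda_cw}\varpi(dw)$. The latter is a probability, because $\varphi(\lambda_c\mu^{-2})=\varphi(\lambda/\mu)=r_2$ by (10). Exponential weights are compatible with convolution, so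
$$\tilde\Theta\ge\alpha\,\tilde\Theta*\tilde\varpi\qquad\text{on }[X,\infty).$$

**Step 4. No deep valleys.** We iterate this. Given a small $\eta>0$, choose $\delta$ (and then $X$) with $\alpha\int e^{\eta w}\tilde\varpi(dw)=1$; this is possible since the integral is in $(1,\infty)$, as $(\lambda_c+\eta)\mu^{-2}<\lambda_c$. Put $\hat\Theta(dw)=e^{\eta w}\tilde\Theta(dw)$, and let $\varpi_\eta(dw)=\alpha e^{\eta w}\tilde\varpi(dw)$, a probability on $[0,\infty)$ of finite mean $m_\eta>0$. Then $\hat\Theta\ge\hat\Theta*\varpi_\eta$ on $[X,\infty)$. Let $\nu=\hat\Theta|_{[X,X']}$, nonzero for $X'$ large by the lower bound in (15) and because $W$ is unbounded. We claim $\hat\Theta\ge\nu*\varpi_\eta^{*i}$ for all $i\ge0$. This is clear for $i=0$. If it holds for $i$, then on $[X,\infty)$ we have $\hat\Theta\ge\hat\Theta*\varpi_\eta\ge\nu*\varpi_\eta^{*(i+1)}$, and $\nu*\varpi_\eta^{*(i+1)}$ lives on $[X,\infty)$.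

Take $i=\lfloor y/m_\eta\rfloor$ and put $J_y=[(1-\varepsilon')y,(1+\varepsilon')y]$ with $\varepsilon'\in(0,1)$. By the law of large numbers $\hat\Theta(J_y)\ge\frac12\nu([X,X'])>0$ for $y$ large. By the upper bound in (15), with $\tilde\omega(dw)=e^{\lambda_cw}\omega(dw)$, $\hat\Theta(J_y)\le Ce^{\eta(1+\varepsilon')y}\tilde\omega(J_y)$ for $y$ large, where $C$ does not depend on $y$. As $1+\varepsilon'\le2$, we conclude: for all $\varepsilon'\in(0,1)$ and all small $\eta>0$,
$$\tilde\omega\bigl([(1-\varepsilon')y,(1+\varepsilon')y]\bigr)\ge e^{-3\eta y}\qquad\text{for all large }y.\tag{16}$$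

**Step 5. A gap makes a valley.** We express $\tilde\omega$ through the $q_k$ and contradict (16) if (G) fails. Since $W=\mu^{-1}\sum_{m\le k_\varnothing}W_m$, $\lambda_c=\mu\lambda$ and $\varphi(\lambda)=R$,
$$\tilde\omega(I)=\sum_kp(k)\,\mathbb E\Bigl[e^{\lambda\sum_{m\le k}W_m};\sum_{m\le k}W_m\in\mu I\Bigr]=\sum_kq_k\,\mathbf P(\hat S_k\in\mu I),$$
where $\hat S_k$ is a sum of $k$ i.i.d. variables of law $e^{\lambda w}\omega(dw)/R$, with mean $m=(\log\varphi)'(\lambda)$ and moment generating function $\hat M$ finite near $0$ and $\ge1$ on $[0,\infty)$.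

Suppose (G) fails. Failure for some $\varepsilon$ implies failure for every smaller one. So there are $\varepsilon\in(0,1)$ and $x_j\to\infty$ with $q_k<e^{-\varepsilon k}$ for all integers $k\in[x_j,(1+\varepsilon)x_j]$. Let $y_j=(1+\frac\varepsilon2)x_jm/\mu$ and $I_j=[(1-\varepsilon')y_j,(1+\varepsilon')y_j]$, with $\varepsilon'$ so small that $(1-\varepsilon')(1+\frac\varepsilon2)\ge1+\frac\varepsilon4$ and $(1+\varepsilon')(1+\frac\varepsilon2)<1+\varepsilon$.

If $k<x_j$, then $\hat S_k\in\mu I_j$ forces $\hat S_k\ge(1+\frac\varepsilon4)mx_j$. Since $\hat M\ge1$ and $k<x_j$, Chernoff's bound gives probability at most $\inf_{\vartheta>0}[e^{-\vartheta(1+\varepsilon/4)m}\hat M(\vartheta)]^{x_j}\le e^{-2cx_j}\le e^{-c(k+x_j)}$.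

If $k>(1+\varepsilon)x_j$, it forces $\hat S_k\le(1-\varepsilon'')mk$ with $1-\varepsilon''=(1+\varepsilon')(1+\frac\varepsilon2)/(1+\varepsilon)<1$, of probability at most $e^{-2ck}\le e^{-c(k+x_j)}$ (same $c$, reduced if necessary).

In between use $q_k<e^{-\varepsilon k}$. With $q_k\le Ce^{ck/2}$ for all $k$,
$$\tilde\omega(I_j)\le C\sum_ke^{ck/2}e^{-c(k+x_j)}+\sum_{k\ge x_j}e^{-\varepsilon k}\le Ce^{-c'x_j},$$
with $c'>0$ depending only on $p,\varepsilon,\varepsilon'$. But (16) gives $\tilde\omega(I_j)\ge e^{-3\eta y_j}=e^{-3\eta(1+\varepsilon/2)(m/\mu)x_j}$ for all large $j$. For $\eta$ so small that $3\eta(1+\frac\varepsilon2)m/\mu<c'$ this is a contradiction. So (G) holds, and the proof of Theorem 3 is complete. $\square$
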